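
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The dimension of the set of minimizing focal points of order $k$ in a Finsler manifold with boundary}


\begin{abstract}
Let $M$ be an $n$-dimensional Finsler manifold with boundary. A focal point of $\partial M$ has order $k$ if the exponential map from the boundary collapses exactly $k$ directions there. We prove a conjecture stated in work of Angulo Ardoy: the points that are reached by a \emph{minimizing} normal geodesic of order $k$ form a set of Hausdorff dimension at most $n-k-1$. This is one less than what Sard's theorem gives for all focal points of order $k$. The reason for the gain is that minimality kills the third derivative of a length function on the collapsed directions, and this makes those directions tangent to a hypersurface that contains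 the focal points of order $k$. We also treat local minimizers, geodesics issuing from submanifolds, and prescribed boundary values. For all $n$ and $k$ the bound is attained, and it cannot be improved to $\sigma$-finiteness of the $(n-k-1)$-dimensional Hausdorff measure.
\end{abstract}

\section{The question and the answer}

\subsection{Focal points and their order}

Let $M$ be a smooth Finsler manifold of dimension $n\ge 2$ with smooth boundary $\partial M$. For $x\in\partial M$ let $\gamma_x$ be the unit-speed geodesic that starts at $x$ in the inward direction normal to $\partial M$ (in the Finsler sense, recalled in Section~\ref{sec:background}). The \emph{exponential map from the boundary} is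
\[
\mathcal E(x,t)=\gamma_x(t),
\]
defined on a subset of $\partial M\times[0,\infty)$. A point $p=\gamma_x(t)$ is a \emph{focal} (or \emph{conjugate}) \emph{point of order $k$} along $\gamma_x$ if $\ker d\mathcal E_{(x,t)}$ has dimension exactly $k$; we then say that $\gamma_x|_{[0,t]}$ is a geodesic of order $k$ from $\partial M$ to $p$. Since $\partial_t$ is never in the kernel, $k\le n-1$, and we only consider $1\le k\le n-1$. The geodesic is \emph{minimizing} if its length $t$ equals the distance $d(\partial M,p)$ from the boundary to $p$.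

For a domain in $\mathbb R^n$ with inward unit normal $\nu$ we have $\mathcal E(x,t)=x+t\nu(x)$, and $d\mathcal E(w)=w+t\,d\nu(w)$ for $w\in T_x\partial M$. The principal curvatures are the eigenvalues of $-d\nu$. So the kernel is the eigenspace of the principal curvature $1/t$, and the order is the multiplicity of this curvature.

How large is the set of focal points of order $k$? On the points of order $k$ the map $\mathcal E$ has rank $n-k$, so by Sard's theorem (in Federer's form, Theorem~\ref{thm:federer}) their image has dimension at most $n-k$. It is known that the dimension $n-k$ can occur. For minimizing geodesics, however, a stronger bound is conjectured in \cite{Angulo}.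

\medskip
\noindent\textbf{Conjecture} \cite{Angulo}. \emph{Let $1\le k\le n-1$. The set of points $p\in M$ such that there is a minimizing geodesic of order $k$ from $\partial M$ to $p$ has Hausdorff dimension at most $n-k-1$.}
\medskip

We prove this conjecture. The smallest case already shows why one dimension is gained.

\subsection{The planar case by hand}\label{sec:plane}

Let $M\subset\mathbb R^2$ be bounded by a smooth curve $c$, parametrized by arc length $s$, with inward unit normal $\nu$ and curvature $\kappa$, so that $c''=\kappa\nu$ and $\nu'=-\kappa c'$. Here $n=2$, $k=1$, and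
\[
\mathcal E(s,t)=c(s)+t\nu(s),\qquad \mathcal E_s=(1-t\kappa)\,c',\qquad \mathcal E_t=\nu .
\]
The focal points come from the curve $S=\{t=1/\kappa(s),\ \kappa(s)>0\}$ in the $(s,t)$-plane. At each of its points $\ker d\mathcal E$ is spanned by $\partial_s$. The image of $S$ is the evolute $e(s)=c+\nu/\kappa$, in general a curve, of dimension $1=n-k$.

Suppose now that $p=e(s_0)$ is reached by a \emph{minimizing} geodesic from $c(s_0)$. Then $f(s)=\frac12|c(s)-p|^2$ has a minimum at $s_0$. We compute
\[
f'=\langle c',c-p\rangle,\qquad f''=1+\kappa\langle\nu,c-p\rangle,\qquad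
f'''=\kappa'\langle\nu,c-p\rangle-\kappa^2\langle c',c-p\rangle .
\]
At $s_0$ we have $c-p=-\nu/\kappa$, so $f'=f''=0$ and $f'''=-\kappa'/\kappa$. At a minimum with $f'=f''=0$ the third derivative vanishes, hence
\[
\kappa'(s_0)=0,\qquad\text{and therefore}\qquad e'(s_0)=-\frac{\kappa'(s_0)}{\kappa(s_0)^2}\,\nu(s_0)=0 .
\]
In other words, $\ker d\mathcal E=\mathbb R\,\partial_s$ is \emph{tangent to} $S=\{t=1/\kappa\}$, so $\mathcal E|_S$ has rank $0$ instead of $1$. The minimizing focal points are critical values of the smooth map $e$ of one variable, and the Morse--Sard--Federer theorem gives dimension $0=n-k-1$.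

For the ellipse $(a\cos\varphi,b\sin\varphi)$ with $a>b$ and $c_0^2=a^2-b^2$, the condition $\kappa'=0$ leaves the four cusps of the evolute, $(\pm c_0^2/a,0)$ and $(0,\pm c_0^2/b)$. The squared distance from $(c_0^2/a,0)$ to the boundary point with parameter $\varphi$ is a constant plus $c_0^2(1-\cos\varphi)^2$, so this cusp is minimizing. From $(0,-c_0^2/b)$, the focal point of the vertex $\varphi=\pi/2$, it is a constant minus $c_0^2(1-\sin\varphi)^2$, which has a maximum at $\varphi=\pi/2$. The other two cusps are symmetric to these. So of the whole evolute only the two cusps on the major axis are minimizing (Figure~\ref{fig:ellipse}).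

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[thick] plot[domain=0:360,samples=120] ({1.3*cos(\x)},{sin(\x)});
\draw plot[domain=0:360,samples=160] ({0.5308*cos(\x)*cos(\x)*cos(\x)},{-0.69*sin(\x)*sin(\x)*sin(\x)});
\draw[dashed] (0.5308,0) circle (0.7692);
\draw[dotted] (0.5308,0)--(1.3,0);
\fill (0.5308,0) circle (0.03);
\fill (-0.5308,0) circle (0.03);
\end{tikzpicture}
\caption{An ellipse and its evolute, the set of all focal points of the boundary. Only the two marked cusps are reached by minimizing geodesics of order $1$. The dashed circle, centered at the right cusp, osculates the ellipse at the right vertex and lies inside it.}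
\label{fig:ellipse}
\end{figure}

\subsection{The idea in general}

Each ingredient of the planar argument has a general counterpart.
\begin{enumerate}
\item The function $f$ is replaced by the length $\mathcal F(x,p)$ of a \emph{broken} geodesic: follow $\gamma_x$ up to a time $t_1$ shortly before the focal time, then go to $p$ along a short geodesic. The last piece is short, so $\mathcal F$ is smooth even though $p$ is focal. At a critical point the kernel of its Hessian in $x$ is $\ker d\mathcal E$.
\item The curve $t=1/\kappa$ is replaced by a smooth hypersurface $S\subset\partial M\times(0,\infty)$, of dimension $n-1$, that contains the nearby points of order $k$. It exists because the Hessian, restricted to its kernel, has definite $t$-derivative.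
\item Minimality forces $\mathcal F_{xxx}=0$ on $\ker d\mathcal E$. This implies that $\ker d\mathcal E$ is tangent to $S$. Hence $\mathcal E|_S$ has rank $(n-1)-k$ at these points, and Federer's theorem applies to $\mathcal E|_S$.
\end{enumerate}
Without minimality only the first two items are available, and the evolute shows that the tangency then fails in general.

\subsection{Results}

We write $\mathcal H^s$ for $s$-dimensional Hausdorff measure.

\begin{theorem}\label{thm:main}
For $1\le k\le n-1$ let $C_k\subset M$ be the set of points $p$ for which there is a minimizing geodesic of order $k$ from $\partial M$ to $p$. Then $\mathcal H^s(C_k)=0$ for all $s>n-k-1$. In particular $\dim_{\mathcal H}C_k\le n-k-1$, and also $\dim_{\mathcal H}\bigcup_{j\ge k}C_j\le n-k-1$.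
\end{theorem}

No compactness or completeness is assumed, and $F$ need not be reversible. Write $N=\operatorname{int}M$.

\begin{theorem}\label{thm:ext}
The conclusion of Theorem~\ref{thm:main} also holds in each of the following situations.
\begin{itemize}
\item[(a)] ``Minimizing'' is replaced by ``locally minimizing'': $t>0$, $\gamma_x((0,t])\subset N$, and all curves from $\partial M$ to $p$ that are sufficiently $C^0$-close to $\gamma_x|_{[0,t]}$ have length $\ge t$.
\item[(b)] $M=N$ has no boundary, and $\partial M$ is replaced by an embedded submanifold of any codimension $\ge1$ (for instance a point), with the exponential map of its unit normal bundle, $t>0$.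
\item[(c)] $d(\partial M,p)$ is replaced by $u(p)=\inf_{x\in\partial M}\bigl(g(x)+d(x,p)\bigr)$ with $g\in C^\infty(\partial M)$, and the normal geodesics are replaced by the geodesics $\gamma_x$ with initial covector $\sigma(x)$. Here $\sigma$ is a smooth field of unit covectors along $\partial M$ with $\sigma|_{T\partial M}=dg$ whose velocity field $H_\xi(\sigma)$ is strictly inward ($H$ is the Hamiltonian of Section~\ref{sec:background}). The order is the dimension of the kernel of the differential of $(x,t)\mapsto\gamma_x(t)$, and ``minimizing'' means $t>0$, $\gamma_x((0,t])\subset N$ and $g(x)+t=u(\gamma_x(t))$.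
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $1\le k\le n-1$.
\begin{itemize}
\item[(i)] There is a compact flat Riemannian $M$ with $0<\mathcal H^{n-k-1}(C_k)<\infty$; in particular $\dim_{\mathcal H} C_k=n-k-1$.
\item[(ii)] There is a compact flat Riemannian $M$ for which $C_k$ does not have $\sigma$-finite $\mathcal H^{n-k-1}$ measure. (For $k=n-1$ this means that $C_{n-1}$ is uncountable.)
\end{itemize}
\end{theorem}

Section~\ref{sec:background} recalls background. Sections~\ref{sec:length} and~\ref{sec:hyper} contain the local argument, and Section~\ref{sec:proofs} deduces Theorems~\ref{thm:main} and~\ref{thm:ext} from it. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.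

\section{Background}\label{sec:background}

\subsection{Finsler geometry on the cotangent bundle}

Manifolds are $C^\infty$ and second countable. A Finsler metric is a function $F$ on $TM$, positive and $C^\infty$ on $TM\setminus0$ and positively homogeneous of degree $1$, such that $L=\frac12F^2$ has positive definite fiber Hessian $\partial_v^2L$ off the zero section. The distance $d(\partial M,p)$ is the infimum of the lengths $\int F(\dot c)$ of piecewise smooth curves in $M$ from $\partial M$ to $p$; $d(x,p)$ is defined likewise.

The Legendre transform $\ell=\partial_vL:TM\setminus0\to T^*M\setminus0$ is a diffeomorphism, homogeneous of degree $1$. The Hamiltonian $H=L\circ\ell^{-1}$ is homogeneous of degree $2$ in $\xi$ and is the Legendre dual of $L$; in particular $H_\xi=\ell^{-1}$ and $H_{\xi\xi}=(L_{vv})^{-1}$ is positive definite. Geodesics of constant positive speed are the projections of the integral curves of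
\[
X_H:\quad \dot y=H_\xi,\qquad \dot\xi=-H_y ,
\]
and $\xi=\ell(\dot y)$ along them. The speed is $\sqrt{2H}$, and a covector is called \emph{unit} if $H=\frac12$. Let $\varphi_t$ be the flow of $X_H$ and $\pi$ the projection to the base. Since $H$ is homogeneous of degree $2$, following the flow for time $T$ from $(y,\lambda\eta)$, $\lambda>0$, gives the same geodesic as following it for time $\lambda T$ from $(y,\eta)$:
\begin{equation}\label{eq:homog}
\varphi_T(y,\lambda\eta)=\lambda\cdot\varphi_{\lambda T}(y,\eta),\qquad \pi\varphi_T(y,\lambda\eta)=\pi\varphi_{\lambda T}(y,\eta),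
\end{equation}
where $\lambda\,\cdot$ multiplies the covector by $\lambda$.

Let $\theta=\xi\,dy$ be the canonical $1$-form. Then $i_{X_H}d\theta=-dH$, and $\theta(X_H)=\langle\xi,H_\xi\rangle=2H$ by Euler's identity. By Cartan's formula $\mathcal L_{X_H}\theta=d(2H)-dH=dH$. As $H$ is invariant under the flow, integration gives
\begin{equation}\label{eq:theta}
\varphi_T^*\theta-\theta=T\,dH .
\end{equation}
This identity is used both for the first variation of length and to verify that families of geodesics are ``normal''.

The \emph{inward unit normal} at $x\in\partial M$ is $H_\xi(\sigma(x))$, where $\sigma(x)$ is the unit covector that annihilates $T_x\partial M$ and is positive on inward vectors. It is inward because $\langle\sigma,H_\xi(\sigma)\rangle=2H(\sigma)=1$.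

\subsection{Hausdorff measure and Federer's theorem}

On a small neighborhood of a point of $N$ the Finsler distance, any Riemannian distance and the Euclidean distance of a chart are comparable up to constants. By countable subadditivity, the property $\mathcal H^s(A)=0$ for $A\subset N$ does not depend on which of them is used and may be checked in countably many charts.

\begin{theorem}[{Federer \cite[Thm.~3.4.3]{Federer}}]\label{thm:federer}
Let $m>\nu\ge0$ and $j\ge1$ be integers. If $f:A\to\mathbb R^q$ is $C^j$ on an open set $A\subset\mathbb R^m$ and $\operatorname{rank}Df\le\nu$ at all points of $B\subset A$, then $\mathcal H^{\nu+(m-\nu)/j}(f(B))=0$. Consequently, if $f$ is $C^\infty$, then $\mathcal H^s(f(B))=0$ for all $s>\nu$.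
\end{theorem}

\section{Normal congruences and length families}\label{sec:length}

\subsection{Normal congruences}

The local argument uses only two features of the boundary geodesics: they form an $(n-1)$-parameter family, and they are orthogonal to their wave fronts. Isolating these features lets us treat all the sources in Theorem~\ref{thm:ext} at once. In this section and the next, $N$ is an $n$-dimensional Finsler manifold without boundary.

\begin{definition}\label{def:congruence}
A \emph{normal congruence} in $N$ consists of an $(n-1)$-manifold $Y$, an open set $U\subset Y\times\mathbb R$ and a smooth immersion $\Phi=(E,\xi):U\to T^*N\setminus0$, where $E$ is the base point and $\xi$ the covector, such that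
\[
\text{(i)}\quad H\circ\Phi=\tfrac12,\quad \partial_t\Phi=X_H\circ\Phi;\qquad\qquad
\text{(ii)}\quad \Phi^*\theta=dt .
\]
For $(x,t)\in U$ put $W_{(x,t)}=\ker dE_{(x,t)}$.
\end{definition}

So $t\mapsto E(x,t)$ is a unit-speed geodesic with covector $\xi(x,t)$, and by (ii) the map $E(\cdot,t)$ moves only in directions annihilated by $\xi$. Subscripts denote derivatives in local (canonical) coordinates: $E_w,\xi_w,E_t,E_{wt},\dots$ with $w\in T_xY$, and $E_e,\xi_e$ for a tangent vector $e$ of $U$.

\begin{lemma}\label{lem:algebra}
At every $(x,t)\in U$ the following hold.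
\begin{itemize}
\item[(a)] $\langle\xi,E_w\rangle=0$ for $w\in T_xY$, and $\langle\xi,E_t\rangle=1$. Hence $W_{(x,t)}\subset T_xY$.
\item[(b)] $\langle\xi_e,E_{e'}\rangle=\langle\xi_{e'},E_e\rangle$ for all tangent vectors $e,e'$ of $U$ at $(x,t)$.
\item[(c)] For $w\in W_{(x,t)}$ we have $E_{wt}=H_{\xi\xi}\,\xi_w$, and the form
$Q(w,w')=\langle\xi_{w'},E_{wt}\rangle$ on $W_{(x,t)}$ is symmetric and positive definite.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The two identities are (ii). If $dE(w+c\,\partial_t)=0$, pairing with $\xi$ gives $c=0$. (b) is $d(\Phi^*\theta)=0$, because $d\theta=d\xi\wedge dy$. (c) Differentiate $E_t=H_\xi(E,\xi)$ in the direction $w$; since $E_w=0$, only $H_{\xi\xi}\xi_w$ remains. So $Q(w,w')=\langle\xi_{w'},H_{\xi\xi}\xi_w\rangle$. If $w\ne0$, then $\xi_w\neq0$ because $\Phi$ is an immersion and $E_w=0$; as $H_{\xi\xi}$ is symmetric and positive definite, $Q$ is symmetric and $Q(w,w)>0$.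
\end{proof}

Positivity of $Q$ says that the collapsed directions reopen at nonzero speed. A first consequence is that focal times are isolated.

\begin{lemma}\label{lem:isolated}
For every $(x_0,t_0)\in U$ there is $\delta>0$ such that $dE_{(x_0,t)}$ is invertible for $0<|t-t_0|<\delta$.
\end{lemma}

\begin{proof}
Let $a_0=(x_0,t_0)$, $k=\dim W_{a_0}\ge0$, and let $w_1,\dots,w_{n-1}$ be a basis of $T_{x_0}Y$ whose first $k$ elements span $W_{a_0}$. For $j\le k$ we have $E_{w_j}(a_0)=0$, so $E_{w_j}(x_0,t)=(t-t_0)\bigl(E_{w_jt}(a_0)+O(t-t_0)\bigr)$. Hence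
\[
\det[E_{w_1},\dots,E_{w_{n-1}},E_t](x_0,t)=(t-t_0)^k\bigl(\Delta+O(t-t_0)\bigr),
\]
where $\Delta=\det[E_{w_1t},\dots,E_{w_kt},E_{w_{k+1}},\dots,E_{w_{n-1}},E_t](a_0)$. We show that the columns of $\Delta$ are linearly independent. Suppose $E_{wt}+dE(e)=0$ at $a_0$ with $w\in W_{a_0}$ and $e\in\operatorname{span}(w_{k+1},\dots,w_{n-1},\partial_t)$. Pair with $\xi_w$. By Lemma~\ref{lem:algebra}(b), $\langle\xi_w,dE(e)\rangle=\langle\xi_e,E_w\rangle=0$, so $Q(w,w)=0$ and $w=0$. Then $dE(e)=0$, so $e\in W_{a_0}=\operatorname{span}(w_1,\dots,w_k)$, and therefore $e=0$.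
\end{proof}

\subsection{Length families}

We need a smooth function that measures lengths of curves from the source to $p$ near a focal point. The distance from the source need not be smooth there. We therefore keep the family of geodesics up to a time $t_1<t_0$ and add only a short segment at the end.

\begin{definition}\label{def:family}
A \emph{length family} for a normal congruence consists of a number $t_1$, open sets $Y_0\subset Y$ and $P\subset N$ (each contained in a chart), an open interval $J$ with $\inf J>t_1$ such that $U_0:=Y_0\times J\subset U$, $E(U_0)\subset P$ and $\{x\}\times[t_1,t]\subset U$ for all $(x,t)\in U_0$, and a smooth function $\mathcal F:Y_0\times P\to\mathbb R$, with the following properties.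
\begin{itemize}
\item[(L1)] $\mathcal F(x,p)-t_1$ is the length of a geodesic segment in $N$ from $E(x,t_1)$ to $p$ that depends continuously on $(x,p)$. For $p=E(x,t)$ with $(x,t)\in U_0$ it is the segment $E(x,\cdot)|_{[t_1,t]}$, so $\mathcal F(x,E(x,t))=t$.
\item[(L2)] $\mathcal F_x(x,E(x,t))=0$ and $\mathcal F_p(x,E(x,t))=\xi(x,t)$ for $(x,t)\in U_0$.
\item[(L3)] $\ker\mathcal F_{xx}(x,E(x,t))=W_{(x,t)}$ for $(x,t)\in U_0$.
\end{itemize}
\end{definition}

In (L3) the Hessian is taken in a chart of $Y_0$; its kernel does not depend on the chart because $\mathcal F_x=0$. If $Y_0,J,P$ are made smaller so that still $E(U_0)\subset P$, the restriction is again a length family.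

Fix charts on $Y_0$ and $P$. Differentiating (L2) in a direction of $Y$ gives two identities at $(x,E(x,t))$, for $w,w'\in T_xY$ and $\delta p\in\mathbb R^n$:
\begin{align}
\mathcal F_{xx}(w,w')&=-\mathcal F_{xp}(w',E_w), \label{eq:Fxx}\\
\langle\xi_{w'},\delta p\rangle&=\mathcal F_{xp}(w',\delta p)+\mathcal F_{pp}(E_{w'},\delta p). \label{eq:Fxp}
\end{align}

\begin{lemma}\label{lem:family}
Every $a_0=(x_0,t_0)\in U$ lies in the set $U_0$ of some length family, with $t_1<t_0$ arbitrarily close to $t_0$.
\end{lemma}

\begin{proof}
\emph{The short segment.} Let $p_0=E(a_0)$ and let $\delta$ be as in Lemma~\ref{lem:isolated}. In canonical coordinates near $\Phi(a_0)$ the map $(T,y,\eta)\mapsto\pi\varphi_T(y,\eta)$ is smooth for small $|T|$, equals $y$ at $T=0$, and has $T$-derivative $H_\xi(y,\eta)$ there. Hence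
\[
\partial_\eta\bigl(\pi\varphi_T(y,\eta)\bigr)=T\bigl(H_{\xi\xi}(y,\eta)+O(T)\bigr)
\]
uniformly for $(y,\eta)$ near $\Phi(a_0)$. Since $H_{\xi\xi}$ is positive definite, this matrix is invertible for all small $T>0$ and all $(y,\eta)$ near $\Phi(a_0)$. Now let $t_1<t_0$ be so close to $t_0$ that $T:=t_0-t_1<\delta$, that $\{x_0\}\times[t_1,t_0]\subset U$, and that the matrix is invertible at $(y,\eta)=\Phi(x_0,t_1)$. With this fixed $T$, the map $(y,\eta)\mapsto(y,\pi\varphi_T(y,\eta))$ is a local diffeomorphism at $\Phi(x_0,t_1)$ and maps this point to $(E(x_0,t_1),p_0)$. So for $(y,p)$ near $(E(x_0,t_1),p_0)$ there is a smooth $\eta(y,p)$, unique near $\xi(x_0,t_1)$, with $\pi\varphi_T(y,\eta(y,p))=p$. Put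
\[
\rho(y,p)=T\sqrt{2H(y,\eta(y,p))} .
\]
This is the length of the geodesic $\tau\mapsto\pi\varphi_\tau(y,\eta(y,p))$, $0\le\tau\le T$, which lies in $N$, joins $y$ to $p$, and depends continuously on $(y,p)$.

\emph{First variation.} Write $\varphi_T(y,\eta)=(p,\eta^+)$ for $\eta=\eta(y,p)$. The unit covectors at the two ends are $\xi^-=T\eta/\rho$ and $\xi^+=T\eta^+/\rho$. Since $H(y,\eta)=\rho^2/2T^2$, pulling back \eqref{eq:theta} by $(y,p)\mapsto(y,\eta(y,p))$ gives $\langle\eta^+,dp\rangle-\langle\eta,dy\rangle=T\,d\bigl(\rho^2/2T^2\bigr)=(\rho/T)\,d\rho$, that is,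
\begin{equation}\label{eq:firstvar}
d\rho(\delta y,\delta p)=\langle\xi^+,\delta p\rangle-\langle\xi^-,\delta y\rangle .
\end{equation}
By \eqref{eq:homog} we also have
\begin{equation}\label{eq:rhoflow}
p=\pi\varphi_{\rho(y,p)}\bigl(y,\xi^-(y,p)\bigr).
\end{equation}

\emph{Definition of $\mathcal F$ and} (L1). Choose small neighborhoods $Y_0$ of $x_0$, $J$ of $t_0$, $P$ of $p_0$ with $\inf J>t_1$ and $E(U_0)\subset P$, such that $\rho(E(x,t_1),p)$ is defined for $x\in Y_0$, $p\in P$, such that $\{x\}\times[t_1,t]\subset U$ for $(x,t)\in U_0$ and such that $dE_{(x,t_1)}$ is invertible for $x\in Y_0$; the last is possible because $0<t_0-t_1<\delta$. Put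
\[
\mathcal F(x,p)=t_1+\rho(E(x,t_1),p).
\]
For $(x,t)\in U_0$ let $\lambda=(t-t_1)/T$. By \eqref{eq:homog}, $\pi\varphi_T\bigl(E(x,t_1),\lambda\,\xi(x,t_1)\bigr)=\pi\varphi_{t-t_1}(\Phi(x,t_1))=E(x,t)$. If $Y_0$ and $J$ are small enough, $\lambda$ is close to $1$ and $\lambda\,\xi(x,t_1)$ is close to $\xi(x_0,t_1)$, so by uniqueness it is $\eta\bigl(E(x,t_1),E(x,t)\bigr)$. Hence the segment is $E(x,\cdot)|_{[t_1,t]}$, its length is $\lambda T=t-t_1$, and its unit end covectors are $\xi^-=\xi(x,t_1)$, $\xi^+=\xi(x,t)$. This is (L1).

(L2) By \eqref{eq:firstvar} and Lemma~\ref{lem:algebra}(a), $\mathcal F_p(x,E(x,t))=\xi(x,t)$ and $\mathcal F_x(x,E(x,t))w=-\langle\xi(x,t_1),E_w(x,t_1)\rangle=0$.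

(L3) If $E_w(x,t)=0$, then $\mathcal F_{xx}(w,\cdot)=0$ by \eqref{eq:Fxx}. Conversely, let $w\in T_xY$ with $\mathcal F_{xx}(w,\cdot)=0$ at $(x,E(x,t))$. Put $y=E(x,t_1)$ and $\delta p=E_w(x,t)$, let $s\mapsto p(s)$ be a curve with $p(0)=E(x,t)$, $p'(0)=\delta p$, and let $\zeta\in T_y^*N$ be the derivative of $\xi^-(y,p(s))$ at $s=0$. We have $\mathcal F_x(x,p)w'=-\langle\xi^-(y,p),E_{w'}(x,t_1)\rangle$ by \eqref{eq:firstvar}, so with \eqref{eq:Fxx}
\[
\langle\zeta,E_{w'}(x,t_1)\rangle=-\mathcal F_{xp}(w',\delta p)=\mathcal F_{xx}(w,w')=0\qquad\text{for all }w'\in T_xY .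
\]
Differentiating $H(y,\xi^-(y,p(s)))=\frac12$ gives $\langle\zeta,E_t(x,t_1)\rangle=0$. Since $dE_{(x,t_1)}$ is invertible, $\zeta=0$: to first order the initial direction of the segment does not change. Then \eqref{eq:rhoflow}, differentiated along $p(s)$, gives $\delta p=c\,E_t(x,t)$ for some $c$. Finally $c=\langle\xi,\delta p\rangle=\langle\xi,E_w\rangle=0$ by Lemma~\ref{lem:algebra}(a). So $E_w(x,t)=0$.
\end{proof}

\section{The hypersurface of focal points and tangency}\label{sec:hyper}

Let $a_0=(x_0,t_0)\in U$ with $\dim W_{a_0}=k\ge1$. We look for a smooth hypersurface that contains all nearby points $(x,t)$ with $\dim W_{(x,t)}=k$. For $k\ge2$ the Jacobian determinant of $E$ is not a suitable equation, since by the proof of Lemma~\ref{lem:isolated} it vanishes to order $k$ in $t$. By (L3) the condition $\dim W=k$ means that the matrix $\mathcal F_{xx}$ has corank $k$, which is the vanishing of a $k\times k$ Schur complement $B$. We use the single scalar equation $\operatorname{tr}B=0$.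

Take a length family around $a_0$ and identify $Y_0$ with an open set in $\mathbb R^{n-1}$. Choose linear coordinates $x=(z,v)\in\mathbb R^k\times\mathbb R^{n-1-k}$ such that $W_{a_0}$ is the $z$-space. By (L3), at $(x_0,p_0)$, $p_0=E(a_0)$, we have $\mathcal F_{zz}=0$, $\mathcal F_{zv}=0$ and $\mathcal F_{vv}$ is invertible. After shrinking, $\mathcal F_{vv}$ is invertible on $Y_0\times P$. There we put
\[
A\zeta=(\zeta,\,-\mathcal F_{vv}^{-1}\mathcal F_{vz}\zeta)\quad(\zeta\in\mathbb R^k),\qquad
B=A^{T}\mathcal F_{xx}A=\mathcal F_{zz}-\mathcal F_{zv}\mathcal F_{vv}^{-1}\mathcal F_{vz}.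
\]
(If $k=n-1$ there are no $v$-variables, $A=I$ and $B=\mathcal F_{xx}$.) A direct multiplication gives $\mathcal F_{xx}A\zeta=(B\zeta,0)$. Moreover $(z,v)\in\ker\mathcal F_{xx}$ forces $v=-\mathcal F_{vv}^{-1}\mathcal F_{vz}z$, so $\ker\mathcal F_{xx}=A(\ker B)$. With (L3), for $(x,t)\in U_0$,
\begin{equation}\label{eq:corank}
\dim W_{(x,t)}=k\ \Longrightarrow\ B=0,\quad \mathcal F_{xx}A=0,\quad W_{(x,t)}=\operatorname{Im}A\qquad\text{at }(x,E(x,t)).
\end{equation}
Let $h(x,t)=\operatorname{tr}B(x,E(x,t))$ for $(x,t)\in U_0$.

\begin{lemma}\label{lem:hyper}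
After shrinking the length family around $a_0$, $\partial_th\ne0$ on $U_0$. So $S=\{h=0\}$ is a smooth hypersurface of $U_0$, of dimension $n-1$, and it contains all $(x,t)\in U_0$ with $\dim W_{(x,t)}=k$. At each such point, for $w\in W_{(x,t)}$,
\begin{equation}\label{eq:dh}
dh(w)=\operatorname{tr}\bigl[(\zeta,\zeta')\mapsto\mathcal F_{xxx}(w,A\zeta,A\zeta')\bigr].
\end{equation}
\end{lemma}

\begin{proof}
Where $\dim W_{(x,t)}=k$ we have $\mathcal F_{xx}A=0$ by \eqref{eq:corank}. So when $B(x,E(x,t))=A^T\mathcal F_{xx}A$ is differentiated at such a point, the terms in which the derivative falls on $A$ or $A^T$ vanish.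

For the $t$-derivative at $a_0$, note that $A\zeta=(\zeta,0)$ there, and identify $\mathbb R^k$ with $W_{a_0}$. For $w,w'\in W_{a_0}$,
\[
\partial_tB(w,w')=\partial_t\bigl[\mathcal F_{xx}(x_0,E(x_0,t))(w,w')\bigr]_{t=t_0}
=-\mathcal F_{xp}(w',E_{wt})=-\langle\xi_{w'},E_{wt}\rangle=-Q(w,w').
\]
The second equality is the $t$-derivative of \eqref{eq:Fxx}, in which the other term contains $E_w(a_0)=0$. The third is \eqref{eq:Fxp} with $E_{w'}(a_0)=0$. Hence $\partial_th(a_0)=-\operatorname{tr}Q<0$ by Lemma~\ref{lem:algebra}(c), and $\partial_th\neq0$ near $a_0$. By \eqref{eq:corank}, $h=0$ wherever $\dim W=k$.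

Now let $\dim W_{(x,t)}=k$ and $w\in W_{(x,t)}$. Since $E_w=0$, the derivative of $\mathcal F_{xx}(x,E(x,t))$ in the direction $w$ is $\mathcal F_{xxx}(w,\cdot,\cdot)$. Therefore $D_wB(\zeta,\zeta')=\mathcal F_{xxx}(w,A\zeta,A\zeta')$, and taking the trace gives \eqref{eq:dh}.
\end{proof}

\begin{proposition}\label{prop:local}
Let $a_0\in U$ with $\dim W_{a_0}=k\ge1$, and take a length family as in Lemma~\ref{lem:hyper}. Let $Z$ be the set of $(x,t)\in U_0$ such that $\dim W_{(x,t)}=k$ and $\mathcal F(\cdot,E(x,t))$ has a local minimum at $x$. Then $\mathcal H^s(E(Z))=0$ for all $s>n-k-1$.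
\end{proposition}

\begin{proof}
Let $(x,t)\in Z$ and $p=E(x,t)$. By Lemma~\ref{lem:hyper}, $(x,t)\in S$. Let $w\in W_{(x,t)}=\ker\mathcal F_{xx}(x,p)$. Since also $\mathcal F_x(x,p)=0$,
\[
\mathcal F(x+sw,p)=\mathcal F(x,p)+\tfrac{s^3}{6}\mathcal F_{xxx}(x,p)(w,w,w)+O(s^4).
\]
This has a local minimum at $s=0$, so $\mathcal F_{xxx}(w,w,w)=0$. This holds for all $w$ in the linear space $W_{(x,t)}$; by polarization the symmetric trilinear form $\mathcal F_{xxx}(x,p)$ vanishes on $W_{(x,t)}^3$. As $A\zeta\in W_{(x,t)}$ for all $\zeta$ by \eqref{eq:corank}, formula \eqref{eq:dh} gives $dh(w)=0$. Hence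
\[
W_{(x,t)}\subset T_{(x,t)}S .
\]
So $\ker d(E|_S)_{(x,t)}=W_{(x,t)}\cap T_{(x,t)}S=W_{(x,t)}$ has dimension $k$, and $E|_S$ has rank $n-1-k$ at every point of $Z\subset S$. In the chart $P$ the map $E|_S$ is a smooth map into $\mathbb R^n$. Theorem~\ref{thm:federer}, applied in countably many charts of $S$ with $m=n-1$ and $\nu=n-1-k$, gives the claim.
\end{proof}

The smoothness of the data determines the exponent through Federer's theorem: if $E|_S$ were only of class $C^j$, the last step would give $\mathcal H^{n-1-k+k/j}(E(Z))=0$.

The local results combine into the statement we shall use.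

\begin{corollary}\label{cor:global}
Let $\Phi=(E,\xi):U\to T^*N\setminus0$ be a normal congruence, and let $k\ge1$. Let $\mathcal M\subset U$ be a set of points $(x,t)$ with $\dim W_{(x,t)}=k$ such that, for every length family with $(x,t)\in U_0$, the function $\mathcal F(\cdot,E(x,t))$ has a local minimum at $x$. Then $\mathcal H^s(E(\mathcal M))=0$ for all $s>n-k-1$.
\end{corollary}

\begin{proof}
By Lemmas~\ref{lem:family} and~\ref{lem:hyper}, every $a_0\in\mathcal M$ lies in a set $U_0$ to which Proposition~\ref{prop:local} applies. Since $U$ is second countable, countably many of these sets cover $\mathcal M$ by the Lindel\"of property, and $\mathcal M\cap U_0\subset Z$ for each of them.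
\end{proof}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:ext}}\label{sec:proofs}

In each case we exhibit a normal congruence and check that minimality makes $\mathcal F(\cdot,p)$ minimal.

\subsection{Geodesics from the boundary}

Attach an open collar to $M$ and extend $F$ smoothly as a Finsler metric to a neighborhood of $M$ in the enlarged manifold; this is possible because positivity and convexity are open conditions on the compact indicatrices. Let $\sigma(x)$ be the unit covector of the inward normal at $x\in\partial M$, so $\gamma_x(t)=\pi\varphi_t(\sigma(x))$. Put $\Phi(x,t)=\varphi_t(\sigma(x))$ on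
\[
U=\{(x,t):t>0,\ \gamma_x\text{ is defined on }[0,t],\ \gamma_x((0,t])\subset N\},\qquad Y=\partial M .
\]
On $U$ the map $\Phi$ does not depend on the extension, and its base component is $E=\mathcal E$.

\emph{$U$ is open.} Let $(x_0,t_0)\in U$. Let $b$ be a smooth function on the enlarged manifold near $M$ with $b=0$ on $\partial M$, $b>0$ in $N$, $b<0$ outside $M$, and $db>0$ on inward normals. Then $\partial_t\bigl(b(\gamma_x(t))\bigr)>0$ for $(x,t)$ near $(x_0,0)$, so there is $\delta\in(0,t_0)$ with $\gamma_x((0,\delta])\subset N$ for all $x$ near $x_0$. Since $\gamma_{x_0}([\delta,t_0])$ is a compact subset of $N$, also $\gamma_x([\delta,t])\subset N$ for $(x,t)$ near $(x_0,t_0)$.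

\emph{$\Phi$ is a normal congruence.} Condition (i) holds by construction. For (ii), $\theta(\partial_t\Phi)=2H=1$. For fixed $t$, \eqref{eq:theta} gives $(\varphi_t\circ\sigma)^*\theta=\sigma^*\theta+t\,d(H\circ\sigma)=\sigma^*\theta$, and $\sigma^*\theta=\sigma|_{T\partial M}=0$ by normality. So $\Phi^*\theta=dt$. For the immersion property, let $d\Phi(w+c\,\partial_t)=0$ with $w\in T_x\partial M$. Applying $\theta$ gives $c=0$; then $d\varphi_t(d\sigma\,w)=0$, so $d\sigma\,w=0$, and $w=0$ because $\sigma$ is an immersion ($\pi\circ\sigma$ is the inclusion of $\partial M$).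

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\gamma_x|_{[0,t]}$ be minimizing of order $k\ge1$ with endpoint $p$. At time $0$ we have $d\mathcal E(w+c\,\partial_t)=w+c\,\dot\gamma_x(0)$, which is injective because $\dot\gamma_x(0)$ is transverse to $\partial M$; so $t>0$. If $\gamma_x(s)\in\partial M$ for some $0<s\le t$, then $\gamma_x|_{[s,t]}$ would be a curve from $\partial M$ to $p$ of length $t-s<t=d(\partial M,p)$, a contradiction. So $(x,t)\in U$ and $p\in N$.

Let $(x,t)\in U_0$ for some length family. For $x'\in Y_0$ we have $(x',t_1)\in U$, so $t_1>0$ and $\gamma_{x'}([0,t_1])\subset M$. By (L1), $\mathcal F(x',p)=t_1+(\mathcal F(x',p)-t_1)$ is the length of a curve in $M$ from $\partial M$ to $p$, namely $\gamma_{x'}|_{[0,t_1]}$ followed by a geodesic segment in $N$. Hence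
\[
\mathcal F(x',p)\ge d(\partial M,p)=t=\mathcal F(x,p).
\]
Corollary~\ref{cor:global} gives $\mathcal H^s(C_k)=0$ for all $s>n-k-1$. The statement about $\bigcup_{j\ge k}C_j$ follows, since $n-j-1\le n-k-1$ for $j\ge k$.
\end{proof}

\subsection{Other notions of minimality and other sources}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
The statement about the union over $j\ge k$ follows as before, so we fix $k$.

(a) Use the same congruence; $(x,t)\in U$ by definition. The competing curve in the preceding proof depends continuously on $x'$ and equals $\gamma_x|_{[0,t]}$ for $x'=x$. Hence for $x'$ near $x$ it is $C^0$-close to $\gamma_x|_{[0,t]}$ and has length $\ge t$. So $\mathcal F(\cdot,p)$ has a local minimum at $x$, which is all that Corollary~\ref{cor:global} requires.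

(b) Let $Y$ be the unit conormal bundle of the submanifold, the image of its unit normal bundle under the Legendre transform. If the submanifold has dimension $m$, the fibers have dimension $n-m-1$, so $\dim Y=n-1$. Let $\sigma:Y\to T^*N$ be the inclusion, $\Phi(x,t)=\varphi_t(\sigma(x))$, and $U$ the part with $t>0$ of its open domain. A tangent vector of $Y$ at a conormal covector projects to a tangent vector of the submanifold, which this covector annihilates; so $\sigma^*\theta=0$. Also $H\circ\sigma=\frac12$, and $\sigma$ is an immersion. The verification of Definition~\ref{def:congruence} given above uses nothing else. Since $(x',t_1)\in U$ for $x'\in Y_0$, we have $t_1>0$, and $\mathcal F(x',p)$ is the length of a curve from the submanifold to $p$: the geodesic $\pi\varphi_\tau(\sigma(x'))$, $0\le\tau\le t_1$, followed by the segment of (L1). So it is at least the distance from the submanifold to $p$, with equality for $x'=x$ in the minimizing case, and Corollary~\ref{cor:global} applies.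

(c) Here $\theta$ pulls back to $dg$ instead of $0$, and we compensate by starting the clock at $g(x)$. Let $Y=\partial M$ and
\[
\Phi(x,T)=\varphi_{T-g(x)}(\sigma(x))\quad\text{on}\quad U=\{(x,T):T>g(x),\ \gamma_x((0,T-g(x)])\subset N\},
\]
where $\gamma_x$ is required to be defined on $[0,T-g(x)]$. This set is open as before, because $H_\xi(\sigma)$ is strictly inward. Condition (i) is clear, and $\theta(\partial_T\Phi)=1$. For $w\in T_x\partial M$ and $\tau=T-g(x)$,
\[
d\Phi(w)=d\varphi_\tau(d\sigma\,w)-dg(w)\,X_H .
\]
By \eqref{eq:theta} and $H\circ\sigma=\frac12$ we get $\theta(d\Phi(w))=(\sigma^*\theta)(w)-dg(w)=dg(w)-dg(w)=0$. So $\Phi^*\theta=dT$. If $d\Phi(w+c\,\partial_T)=0$, then, as $d\varphi_\tau$ preserves $X_H$, $d\sigma\,w+(c-dg(w))X_H=0$ at $\sigma(x)$. Projecting to $T_xM$ gives $w+(c-dg(w))H_\xi(\sigma(x))=0$, and transversality of $H_\xi(\sigma)$ to $\partial M$ gives $w=0$ and then $c=0$. So $\Phi$ is a normal congruence, with $T$ in the role of $t$. Its base map $E(x,T)=\gamma_x(T-g(x))$ differs from $(x,t)\mapsto\gamma_x(t)$ by the diffeomorphism $T=t+g(x)$,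 so the orders agree. For a length family with initial time $T_1$ we have $T_1>g(x')$ for $x'\in Y_0$, because $(x',T_1)\in U$. Hence
\[
\mathcal F(x',p)=g(x')+\bigl(T_1-g(x')\bigr)+\bigl(\mathcal F(x',p)-T_1\bigr)
\]
is $g(x')$ plus the length of a curve in $M$ from $x'$ to $p$, so it is $\ge u(p)$. In the minimizing case $\mathcal F(x,p)=T=g(x)+t=u(p)$. Corollary~\ref{cor:global} applies.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\subsection{The bound is attained}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
Let $M=\overline B{}^{k+1}\times\mathbb T^{n-k-1}$, the product of a closed unit ball and a flat torus. For $(u,y)\in S^k\times\mathbb T^{n-k-1}$ we have $\mathcal E((u,y),t)=((1-t)u,y)$. The distance from $\partial M$ to $(z,y)$ is $1-|z|$, so minimizing geodesics have $t\le1$. For $t<1$ the differential is injective; at $t=1$ its kernel is $T_uS^k$, of dimension $k$, and the distance is $1=t$. So $C_k=\{0\}\times\mathbb T^{n-k-1}$.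
\end{proof}

\subsection{Reduction of (ii) to a function on the sphere}

For $k=n-1$ we need a body $D\subset\mathbb R^{k+1}$ with uncountably many minimizing focal points at which all directions tangent to the boundary collapse; taking the product with a torus will give the general case. Such a focal point is the center of a ball inside $D$ whose boundary has second order contact with $\partial D$. Inclusion and contact are conveniently expressed by support functions. The support function of a ball $\overline B(p,R)$ is $u\mapsto\langle p,u\rangle+R$ on $S^k$, and one convex body contains another if and only if its support function is at least as large.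

Recall from \cite[\S2.5]{Schneider}: let $h\in C^\infty(S^k)$, with $1$-homogeneous extension $\hat h(x)=|x|\,h(x/|x|)$, and suppose that $D^2\hat h(u)|_{u^\perp}=\nabla^2h+hI$ is positive definite for every $u\in S^k$. Then $h$ is the support function of a convex body $D\subset\mathbb R^{k+1}$ with smooth boundary, and $y=\nabla\hat h:S^k\to\partial D$ is a diffeomorphism with outer unit normal $u$ at $y(u)$.

\begin{lemma}\label{lem:support}
Let $h$ and $D$ be as above. Let $p\in\mathbb R^{k+1}$, $R>0$ and $u_0\in S^k$ be such that $\langle p,u\rangle+R\le h(u)$ on $S^k$, and both sides have the same $2$-jet at $u_0$. Then $d(\partial D,p)=R$, and there is a minimizing geodesic of order $k$ from $\partial D$ to $p$.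
\end{lemma}

\begin{proof}
The ball $\overline B(p,R)$ lies in $D$, so $d(\partial D,p)\ge R$. The homogeneous extension of $\langle p,u\rangle+R$ is $\langle p,x\rangle+R|x|$. Equality of $1$-jets at $u_0$ gives $y(u_0)=p+Ru_0$. So the normal segment from $y(u_0)$ of length $R$ ends at $p$; hence $d(\partial D,p)=R$ and the segment is minimizing. In the parametrization by $u$, $\mathcal E(u,t)=y(u)-tu$, and $d\mathcal E(w+c\,\partial_t)=\bigl(D^2\hat h(u)-t\bigr)w-cu$ for $w\in u^\perp$. Equality of $2$-jets gives $D^2\hat h(u_0)|_{u_0^\perp}=RI$. Hence the kernel at $(u_0,R)$ is $T_{u_0}S^k$, of dimension $k$.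
\end{proof}

\begin{proposition}\label{prop:phi}
For every $k\ge1$ there are an uncountable compact set $K\subset\mathbb R$, a strictly increasing $G:\mathbb R\to\mathbb R$, vectors $a_\tau\in\mathbb R^{k+1}$ bounded for $\tau\in K$, points $u_\tau\in S^k$ and a function $\phi\in C^\infty(S^k)$ such that, for every $\tau\in K$, the function $\psi_\tau(u)=\langle a_\tau,u\rangle+G(\tau)$ satisfies $\psi_\tau\le\phi$ on $S^k$ and has the same $2$-jet as $\phi$ at $u_\tau$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii), given Proposition~\ref{prop:phi}]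
Let $h=1+\varepsilon\phi$. Then $\nabla^2h+hI=I+\varepsilon(\nabla^2\phi+\phi I)$ is positive definite for small $\varepsilon>0$; let $D$ be the resulting body. Put $p_\tau=\varepsilon a_\tau$ and $R_\tau=1+\varepsilon G(\tau)$, with $\varepsilon$ so small that $R_\tau>0$ for all $\tau\in K$. The support function of $\overline B(p_\tau,R_\tau)$ is $1+\varepsilon\psi_\tau\le h$, with the same $2$-jet as $h$ at $u_\tau$. By Lemma~\ref{lem:support}, every $p_\tau$ is the endpoint of a minimizing geodesic of order $k$ from $\partial D$, and $d(\partial D,p_\tau)=R_\tau$. The numbers $R_\tau$ are distinct because $G$ is strictly increasing; hence the points $p_\tau$ are distinct.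

Let $M=D\times\mathbb T^{n-k-1}$. The exponential map from $\partial M$ is that of $\partial D$ times the identity of the torus, and $d(\partial M,(p,y))=d(\partial D,p)$. So $C_k$ contains the uncountably many disjoint closed sets $F_\tau=\{p_\tau\}\times\mathbb T^{n-k-1}$, $\tau\in K$, each of positive $\mathcal H^{n-k-1}$ measure. Suppose $C_k\subset\bigcup_iA_i$ with countably many $A_i$ of finite $\mathcal H^{n-k-1}$ measure. For each $\tau$ some $i$ satisfies $\mathcal H^{n-k-1}(A_i\cap F_\tau)>0$, so for some fixed $i$ this holds for uncountably many $\tau$. But the $F_\tau$ are disjoint Borel sets, so $\sum_\tau\mathcal H^{n-k-1}(A_i\cap F_\tau)\le\mathcal H^{n-k-1}(A_i)<\infty$, which is impossible with uncountably many positive terms.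
\end{proof}

\subsection{Construction of the function}

\begin{proof}[Proof of Proposition~\ref{prop:phi}]
\emph{The circle.} For a constant $g$, the functions $g+\alpha\cos\theta+\beta\sin\theta$ are the solutions of $f''+f=g$. So we look for a function $h_1$, with $r=h_1''+h_1$, such that for uncountably many $\tau$, with distinct values $r(\tau)$, the function $h_1$ stays above the solution of $f''+f=r(\tau)$ that has the same value and derivative at $\tau$. As in Section~\ref{sec:plane}, $r'(\tau)=0$ is necessary. So let $K\subset(-\frac14,\frac14)$ be a Cantor set, let $\chi:\mathbb R\to[0,1]$ be smooth with zero set exactly $K$, and let $G(\theta)=\int_0^\theta\chi$, which is strictly increasing and critical exactly on $K$. The choice $r=G$ does not work: below $\tau$ the function $G$ is smaller than $G(\tau)$, and $h_1$ falls below the comparison solution there. We correct this by adding $\chi$, which vanishes on $K$. On $I=[-\frac12,\frac12]$ put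
\[
r=G+\chi,\qquad h_1(\theta)=\int_0^\theta\sin(\theta-\omega)\,r(\omega)\,d\omega .
\]
Then $h_1''+h_1=r$, and $r=G$ on $K$. For $\tau\in K$ let $\psi^1_\tau(\theta)=G(\tau)+\alpha_\tau\cos\theta+\beta_\tau\sin\theta$ have the same value and derivative as $h_1$ at $\tau$; the coefficients $\alpha_\tau,\beta_\tau$ are determined by this and are continuous in $\tau$. The difference $D_\tau=h_1-\psi^1_\tau$ satisfies $D_\tau''+D_\tau=r-G(\tau)$ and $D_\tau(\tau)=D_\tau'(\tau)=0$. Hence $D_\tau''(\tau)=r(\tau)-G(\tau)=0$ and
\[
D_\tau(\theta)=\int_\tau^\theta\sin(\theta-\omega)\bigl(r(\omega)-G(\tau)\bigr)\,d\omega .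
\]
Note that $|\theta-\tau|<1$ for $\theta\in I$, $\tau\in K$.

If $\theta\ge\tau$, then $r\ge G\ge G(\tau)$ on $[\tau,\theta]$, so $D_\tau(\theta)\ge0$.

If $\theta<\tau$, let $m=\int_\theta^\tau\chi=G(\tau)-G(\theta)$. We claim that
\begin{equation}\label{eq:Dbound}
D_\tau(\theta)\ge\frac{m^2}{8}.
\end{equation}
We use $r(\omega)-G(\tau)=\chi(\omega)-\int_\omega^\tau\chi$ and Fubini, with $\int_\theta^s\sin(\omega-\theta)\,d\omega=1-\cos(s-\theta)$:
\[
D_\tau(\theta)=\int_\theta^\tau\sin(\omega-\theta)\Bigl(\chi(\omega)-\int_\omega^\tau\chi\Bigr)d\omega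
=\int_\theta^\tau\chi(s)\bigl[\sin(s-\theta)-1+\cos(s-\theta)\bigr]ds .
\]
(For $r=G$ the term $\sin(s-\theta)$ would be absent and the bracket would be negative for $s>\theta$.) On $[0,1]$ the function $\sin x-1+\cos x$ is concave, vanishes at $0$ and exceeds $\frac14$ at $1$, so it is $\ge x/4$. Since $\chi\le1$, $s-\theta\ge\int_\theta^s\chi=:X(s)$. Therefore $D_\tau(\theta)\ge\frac14\int_\theta^\tau X'X\,ds=\frac18X(\tau)^2=\frac{m^2}8$.

\emph{The sphere.} For $u\in S^k\subset\mathbb R^{k+1}$ let $q=\sqrt{u_1^2+u_2^2}$, $(u_1,u_2)=q(\cos\theta,\sin\theta)$, and let $V=\{u_1>0,\ |\theta|<\frac12,\ q>\frac12\}$. (If $k=1$, then $q\equiv1$.) Put $a_\tau=(\alpha_\tau,\beta_\tau,0,\dots,0)$ and $u_\tau=(\cos\tau,\sin\tau,0,\dots,0)\in V$. On $V$ we have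
\[
\psi_\tau(u)=\langle a_\tau,u\rangle+G(\tau)=q\,\psi^1_\tau(\theta)+(1-q)\,G(\tau).
\]
In the directions transverse to the circle $\{q=1\}$ the function $1-q$ has a nonzero Hessian. So to match $2$-jets at all $u_\tau$ the coefficient of $1-q$ in $\phi$ must equal $G(\tau)$ at $\theta=\tau$; we take $G(\theta)$. This coefficient is too small for $\theta<\tau$, and the term $4(1-q)^2$ together with \eqref{eq:Dbound} makes up for it. Put
\[
\phi_{\mathrm{loc}}=q\,h_1(\theta)+(1-q)\,G(\theta)+4(1-q)^2\quad\text{on }V,
\]
so that
\[
\phi_{\mathrm{loc}}-\psi_\tau=q\,D_\tau(\theta)+(1-q)\bigl(G(\theta)-G(\tau)\bigr)+4(1-q)^2 .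
\]
This is $\ge0$ on $V$. If $\theta\ge\tau$, all terms are $\ge0$. If $\theta<\tau$, then $G(\theta)-G(\tau)=-m$, and by \eqref{eq:Dbound} and $q>\frac12$ the sum is at least
\[
\frac{m^2}{16}-(1-q)m+4(1-q)^2=\Bigl(\frac m4-2(1-q)\Bigr)^2\ge0 .
\]
Its $2$-jet at $u_\tau$ vanishes: $D_\tau$ has zero $2$-jet at $\tau$; the function $1-q$ has zero $1$-jet on $\{q=1\}$, where it is minimal, and is multiplied by functions that vanish at $u_\tau$, namely $G(\theta)-G(\tau)$ and $4(1-q)$.

\emph{Extension to $S^k$.} Let $\zeta\in C_c^\infty(V;[0,1])$ with $\zeta=1$ near the compact set $\{u_\tau:\tau\in K\}$. Let $\Lambda\ge\psi_\tau(u)$ for all $\tau\in K$, $u\in S^k$; such $\Lambda$ exists because $a_\tau$ and $G(\tau)$ are bounded on $K$. Put $\phi=\zeta\phi_{\mathrm{loc}}+(1-\zeta)\Lambda\in C^\infty(S^k)$. Then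
\[
\phi-\psi_\tau=\zeta\,(\phi_{\mathrm{loc}}-\psi_\tau)+(1-\zeta)(\Lambda-\psi_\tau)\ge0
\]
on $S^k$, and near $u_\tau$ we have $\phi=\phi_{\mathrm{loc}}$, so $\phi$ and $\psi_\tau$ have the same $2$-jet at $u_\tau$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Angulo}
Pablo Angulo Ardoy, \emph{Cut and conjugate points of the exponential map, with applications}, arXiv:1411.3933 (2014).

\bibitem{Federer}
Federer, \emph{Geometric Measure Theory}.

\bibitem{Schneider}
Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}.

\end{thebibliography}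

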